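# Small stable commutator length in virtually free groups, and chains of finite subgroups

Throughout, $[x,y]=xyx^{-1}y^{-1}$, and trees are simplicial with edges of length $1$.

## 1. Commutator length and its stable version

**Definition (commutator length).** Let $G$ be a group and $[G,G]$ its commutator subgroup. For $g\in[G,G]$, the commutator length $\mathrm{cl}(g)$ is the least number of commutators in $G$ whose product is $g$.

Three properties are immediate. A conjugate of a commutator is a commutator, so $\mathrm{cl}$ is constant on conjugacy classes. A homomorphism sends commutators to commutators, so it does not increase $\mathrm{cl}$. And $\mathrm{cl}(gh)\le\mathrm{cl}(g)+\mathrm{cl}(h)$, so the sequence $\mathrm{cl}(g^n)$ is subadditive and $\mathrm{cl}(g^n)/n$ converges.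

**Definition (stable commutator length).** For $g\in[G,G]$ put $\mathrm{scl}(g)=\lim_{n\to\infty}\mathrm{cl}(g^n)/n$. For arbitrary $g\in G$ put $\mathrm{scl}(g)=\mathrm{scl}(g^m)/m$ if some power $g^m$ with $m\ge1$ lies in $[G,G]$, and $\mathrm{scl}(g)=\infty$ otherwise.

For $g\in[G,G]$ the limit gives $\mathrm{scl}(g^m)=m\,\mathrm{scl}(g)$, so the extension does not depend on $m$ (compare $g^m$ and $g^{m'}$ through $g^{mm'}$), and $\mathrm{scl}(g^m)=m\,\mathrm{scl}(g)$ holds for all $g\in G$, $m\ge1$. This trivial-looking rule drives the upper bound below: an $N$-th root of an element has $\mathrm{scl}$ smaller by the factor $N$. Note also that $\mathrm{scl}$ is a class function.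

**Example.** In $\mathbb Z$ the commutator subgroup is trivial, so every nonzero element has $\mathrm{scl}=\infty$. In the infinite dihedral group $D_\infty=\langle p,q\mid p^2=q^2=1\rangle$ we have $p(pq)p^{-1}=qp=(pq)^{-1}$, hence $[(pq)^j,p]=(pq)^j\cdot p(pq)^{-j}p^{-1}=(pq)^{2j}$. So $\mathrm{cl}((pq)^{2j})\le1$ for all $j$, and $\mathrm{scl}(pq)=0$.

**Lemma A (Culler).** In any group, $\mathrm{scl}([x,y])\le\frac12$.

*Proof.* Culler's bound is $\mathrm{cl}([x,y]^n)\le\lfloor n/2\rfloor+1$, which suffices. Here is an argument for odd $n=d$, which also suffices since the limit may be taken along odd $n$. By applying a homomorphism we may work in the free group on $x,y$, which we view as $\pi_1(\Sigma)$, where $\Sigma$ is a torus with one open disc removed and $[x,y]$ is the boundary loop.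

Let $z=(1\,2\,\dots\,d)$ in the symmetric group on $d$ letters, and $X=z^{(d+1)/2}$. Then $X^2=z^{d+1}=z$. Since $(d+1)/2$ is prime to $d$, $X$ is a $d$-cycle, so it is conjugate to its inverse: $YX^{-1}Y^{-1}=X$ for some permutation $Y$. Therefore $[X,Y]=X\cdot YX^{-1}Y^{-1}=X^2=z$. The assignment $x\mapsto X$, $y\mapsto Y$ defines a $d$-sheeted cover $\Sigma'\to\Sigma$. Because the boundary loop acts as a $d$-cycle, $\Sigma'$ is connected and has exactly one boundary component, which covers $\partial\Sigma$ with degree $d$. If $h$ is the genus of $\Sigma'$, then $1-2h=\chi(\Sigma')=d\,\chi(\Sigma)=-d$, so $h=(d+1)/2$. The boundary loop of $\Sigma'$ is a product of $h$ commutators in $\pi_1(\Sigma')$, and in $\pi_1(\Sigma)$ it is conjugate to $[x,y]^{d}$. So $\mathrm{cl}([x,y]^d)\le(d+1)/2$; divide by $d$ and let $d\to\infty$. $\square$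

## 2. Elements conjugate to their inverses up to a power

**Definition (no mirror condition).** An element $a\in G$ (equivalently, its conjugacy class) satisfies the no mirror condition if there are no $n\ge1$ and $h\in G$ with $ha^nh^{-1}=a^{-n}$.

If such $n,h$ do exist, then $[a^{nj},h]=a^{nj}\cdot ha^{-nj}h^{-1}=a^{2nj}$ for every $j\ge1$, so $\mathrm{cl}(a^{2nj})\le 1$ and $\mathrm{scl}(a)=0$. Thus mirrors force $\mathrm{scl}=0$ for a cheap reason, and the condition removes them.

**Examples.** A torsion element with $a^n=1$ satisfies $a^n=a^{-n}$, so it fails the condition; elements satisfying it have infinite order. The element $pq\in D_\infty$ fails it. In a free group every $a\ne1$ satisfies it: suppose $ha^nh^{-1}=a^{-n}$. If $h=1$, then $a^{2n}=1$, impossible. Otherwise $h^2\neq 1$ commutes with $a^n$. The centralizer of $h^2$ is cyclic and contains $h$ and $a^n$, so $h$ commutes with $a^n$, and again $a^{2n}=1$, impossible.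

The next lemma says that a mirror with a finite, normalized error is a mirror. We use it twice.

**Lemma B.** Let $g,f\in\Gamma$, let $F\le\Gamma$ be a finite subgroup with $gFg^{-1}=F$, and suppose $fg^{-1}f^{-1}=gx$ with $x\in F$. Then $g$ fails the no mirror condition.

*Proof.* Conjugation by $g$ is an automorphism of the finite group $F$, so $g^q$ centralizes $F$ for some $q\ge1$. Since $g$ normalizes $F$,
$$(gx)^q=g^q\cdot (g^{-(q-1)}xg^{q-1})\cdots(g^{-1}xg)\,x=g^qy,\qquad y\in F .$$
As $g^q$ and $y$ commute, with $Q=q|F|$ we get $(gx)^Q=g^Qy^{|F|}=g^Q$. So $fg^{-Q}f^{-1}=g^Q$, and taking inverses, $fg^Qf^{-1}=g^{-Q}$. $\square$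

## 3. Trees, amalgams and virtually free groups

**Definition (action without inversions).** A group acts on a tree without inversions if no element exchanges the two endpoints of an edge.

For such an action we recall the textbook facts. Each element either fixes a vertex or is **hyperbolic**: it has a unique invariant line, its axis, on which it translates by an integer $L\ge1$. A hyperbolic $g$ and its powers $g^n$, $n\ne0$, have the same axis, and $f$ maps the axis of $g$ to the axis of $fgf^{-1}$. A finite group fixes a vertex. An element that stabilizes an edge fixes it pointwise.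

**Definition (Bass–Serre tree).** Let $G=H_1*_BH_2$. Its Bass–Serre tree $T$ has vertex set $G/H_1\sqcup G/H_2$ and edge set $G/B$; the edge $hB$ joins $hH_1$ and $hH_2$.

The base vertices $v_1=H_1$, $v_2=H_2$ and the base edge $e=B$ have stabilizers $H_1$, $H_2$, $B$. The action preserves the two types of vertices, so there are no inversions.

**Example.** $D_\infty=\langle p\rangle*\langle q\rangle$ acts on a line, $p$ and $q$ being the reflections in two adjacent vertices, and $pq$ translates by $2$. The mirror of $pq$ is visible: $p$ reverses its axis.

**Definition (virtually free).** A group is virtually free if it has a free subgroup of finite index.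

The fundamental group of a finite graph of finite groups is finitely generated and virtually free, and conversely a finitely generated virtually free group acts without inversions on a tree with finite vertex stabilizers (Karrass–Pietrowski–Solitar; for the first direction see Serre, *Trees*, II.2.6, Prop. 11). A finitely generated virtually free group is word-hyperbolic, being quasi-isometric to a tree or a point. **Example:** $\mathbb Z/2*\mathbb Z/3$.

## 4. The first accumulation point $\delta_\infty(G)$

**Definition.** For a word-hyperbolic group $G$, the first accumulation point for $\mathrm{scl}$ on conjugacy classes satisfying the no mirror condition is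
$$\delta_\infty(G)=\sup\{t\ge0:\ \text{only finitely many conjugacy classes satisfying the no mirror condition have }\mathrm{scl}<t\},$$
which may be $+\infty$. For every word-hyperbolic $G$ one has $\delta_\infty(G)>0$.

**Examples.** In $\mathbb Z$ the nonzero elements have $\mathrm{scl}=\infty$, and in $D_\infty$ no element satisfies the no mirror condition; so $\delta_\infty=+\infty$ for both. In the free group on $x,y$, the commutators $[x,y^k]$, $k\ge1$, are cyclically reduced of length $2k+2$, hence pairwise non-conjugate; they satisfy the no mirror condition by Section 2 and have $\mathrm{scl}\le\frac12$ by Lemma A. So $\delta_\infty\le\frac12$ there.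

Calegari and Fujiwara (Theorem B of "Stable commutator length in word-hyperbolic groups", arXiv:math/0611889, 2006) show that $\frac1{12}\le\delta_\infty(G)\le\frac12$ if $G$ is torsion-free, non-elementary and word-hyperbolic. In the presence of torsion there is this example. Let $S$ be a surface orbifold with two orbifold points of orders $2$ and $3$, and $\alpha$ an embedded arc joining them. The boundary of a regular neighborhood of $\alpha$ has $\mathrm{scl}\le\frac1{12}$, and for typical $S$ there are infinitely many distinct isotopy classes of such arcs. So $\frac1{12}$ can be an upper bound too, and one asks: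

*Is there a constant $C>0$ with $\delta_\infty(G)\ge C$ for every word-hyperbolic group $G$?*

The answer is no, and it already fails for virtually free groups.

**Theorem 1.** For each $m\ge0$ there is a finitely generated virtually free group $G_m$ containing infinitely many pairwise non-conjugate elements $g_k$ ($k\in\mathbb Z$) which satisfy the no mirror condition and have $\mathrm{scl}(g_k)\le\frac1{16(m+1)}$. Hence $\delta_\infty(G_m)\le\frac1{16(m+1)}$, and $\inf_G\delta_\infty(G)=0$ over word-hyperbolic groups $G$.

Sections 5–7 prove this. Sections 8–9 show that, for virtually free groups, the only way to make $\delta_\infty$ small is to have long chains of finite subgroups.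

## 5. Products of two torsion elements, and mirrors with an error

Let us understand the orbifold example by hand. The neighborhood of $\alpha$ is a disc with two cone points. Its orbifold fundamental group is $\langle a\rangle*\langle b\rangle$ with $a^2=b^3=1$, and its boundary is $ab$. Write $\beta=b^{-1}=b^2$, and take the commutators $u=[a,b]=aba\beta$, $v=[a,\beta]=a\beta ab$. Then
$$[u,v]=aba\beta\cdot a\beta ab\cdot ba\beta a\cdot \beta aba=a\,b\,a\beta\,a\beta\,a\beta\,a\beta\,a\beta\,a\,b\,a ,$$
where the middle $b\cdot b$ became $\beta$. Conjugating by $a$ removes the outer letters $a$; conjugating the final $b$ to the front gives $b\cdot b=\beta$ there, and the result is $(\beta a)^6=(ab)^{-6}$. So $(ab)^6$ is conjugate to a commutator and $\mathrm{scl}(ab)\le\frac12\cdot\frac16=\frac1{12}$.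

The sensible first attempt is to vary the torsion orders. If both are $2$, then $a(ab)a^{-1}=(ab)^{-1}$ is a mirror. If the orders are $2$ and $4$, put $u=ab^2$, $v=bab$. Using $a^2=b^4=1$,
$$[u,v^{-1}]=uv^{-1}u^{-1}v=ab^2\cdot b^{-1}ab^{-1}\cdot b^{-2}a\cdot bab=a\,b\,a\,b^{-3}\,a\,b\,a\,b=(ab)^4,\tag{1}$$
so $\mathrm{scl}(ab)\le\frac18$, which is a worse bound than $\frac1{12}$. This does not get below $\frac1{12}$. The way down is to take roots: if $ab$ is conjugate to $g^N$, then $\mathrm{scl}(g)=\mathrm{scl}(ab)/N$. What should $g$ look like? For $a^2=b^4=1$ we have $a(ab)a^{-1}=ba=b^2(ab)^{-1}$, so $ab$ is inverted by $a$ up to the torsion error $b^2$. Let us ask the same of $g$.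

**Lemma C.** Suppose $s^2=1$ and $sgs^{-1}=cg^{-1}$, and put $E_j=g^jcg^{-j}$. Then for every $N\ge1$
$$(g^Ns)^2=E_NE_{N-1}\cdots E_1 .\tag{2}$$
If the square of this product is $1$, then $g^{4N}$ is conjugate to a commutator and $\mathrm{scl}(g)\le\frac1{8N}$.

*Proof.* Since $s=s^{-1}$, $(g^Ns)^2=g^N(sg^Ns^{-1})=g^N(cg^{-1})^N$. Moreover
$$g^N(cg^{-1})^N=(g^Ncg^{-N})\,g^{N-1}(cg^{-1})^{N-1}=E_N\,g^{N-1}(cg^{-1})^{N-1},$$
and induction gives (2). If the product squares to $1$, put $a=s$, $b=g^Ns$. Then $a^2=1$, $b^4=1$, and $ab=sg^Ns=sg^Ns^{-1}$ is conjugate to $g^N$. By (1), $(ab)^4$ is a commutator, and it is conjugate to $g^{4N}$. By Lemma A, $\mathrm{scl}(g)=\mathrm{scl}(g^{4N})/4N\le\frac1{8N}$. $\square$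

The easiest way to keep $E_N\cdots E_1$ torsion is to put $c$ in a finite subgroup $F$ normalized by $g$, so that all $E_j$ lie in $F$. This fails: taking inverses in $sgs^{-1}=cg^{-1}$ gives $sg^{-1}s^{-1}=gc^{-1}$, and Lemma B with $f=s$, $x=c^{-1}$ says that $g$ then fails the no mirror condition. So two requirements pull against each other. The errors $E_1,\dots,E_N$ over a long window should, after conjugation, lie in one elementary abelian $2$-group, yet no finite group containing $c$ may be normalized by $g$.

The resolution is to let $g$ act as a *partial shift*: conjugation by $g$ takes $e_0\mapsto e_1\mapsto\dots\mapsto e_{2m+1}$ along a basis of $(\mathbb Z/2)^{2m+2}$, and beyond the last vector it leaves this group. A shift of indices is a product of two reflections, $i\mapsto 2m-i$ followed by $i\mapsto 2m+1-i$. The second one preserves $\{0,\dots,2m+1\}$, the first only $\{0,\dots,2m\}$. That is an amalgam. And if $g=sr$ with $s^2=1$, then $sgs^{-1}=rs$, which equals $cg^{-1}=cr^{-1}s$ exactly when $r^2=c$. So $c$ must be fixed by the first reflection, which forces the middle index if $c$ is a basis vector: $c=e_m$.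

## 6. The smallest case: one shift gives $1/16$

Take $m=0$ and ignore, for the moment, the need for infinitely many elements. Let $A=\langle e_0,e_1\rangle\cong(\mathbb Z/2)^2$, let $s$ be an involution exchanging $e_0$ and $e_1$, and let $r$ have order $4$ with $r^2=e_0$; amalgamate $A\rtimes\langle s\rangle$ and $\langle r\rangle$ along $B=\langle e_0\rangle$. For $g=sr$ we compute directly
$$(g^2s)^2=(srsrs)(srsrs)=srs\,r^2\,srs=sr\,(se_0s)\,rs=sr\,e_1\,rs .$$
This is conjugate to $re_1r$, hence to $e_1r^2=e_1e_0$, an involution. So with $N=2$ Lemma C gives $\mathrm{scl}(g)\le\frac1{16}$, already below $\frac1{12}$. That $g$ satisfies the no mirror condition can be guessed from the fact that the natural candidates for reversing its axis at the vertex fixed by $r$, namely $r$ and $r^{-1}$, have square $e_0\neq1$. The next section makes this precise for all $m$.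

## 7. The groups $G_m$ and the proof of Theorem 1

Fix $m\ge0$.

**The group $A$ and its reflections.** Let $A=(\mathbb Z/2)^{2m+2}$, written multiplicatively, with basis $e_0,\dots,e_{2m+1}$; let $B=\langle e_0,\dots,e_{2m}\rangle<A$ and $c=e_m\in B$. Define $\sigma\in\mathrm{Aut}(A)$ by $\sigma(e_i)=e_{2m+1-i}$ and $\rho\in\mathrm{Aut}(B)$ by $\rho(e_i)=e_{2m-i}$. Both have order at most $2$, and $\rho(c)=c$.

**The group $H_1$.** Let $H_1=A\rtimes D_\infty$, where $D_\infty=\langle p,q\mid p^2=q^2=1\rangle$ and $p,q$ both act on $A$ by $\sigma$. For $k\in\mathbb Z$ let $s_k=(pq)^kp$. These are pairwise distinct involutions. Each is a word of odd length in $p,q$, so each acts on $A$ by $\sigma$. The infinite supply of the $s_k$ will give infinitely many classes.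

**The group $H_2$.** We want $H_2=B\sqcup Br$ with $r^2=c$ and $rbr^{-1}=\rho(b)$ for $b\in B$. To see that it exists, let $\langle\tilde r\rangle\cong\mathbb Z$ act on $B$ by $\rho$. In $B\rtimes\langle\tilde r\rangle$ the element $\tilde r^2c^{-1}$ is central: it commutes with $B$ because $\rho^2=1$ and $B$ is abelian, and with $\tilde r$ because $\rho(c)=c$. It generates an infinite cyclic subgroup, which meets $B$ trivially because it projects injectively to $\langle\tilde r\rangle$. The quotient by this subgroup is $H_2$; it contains $B$, and its quotient by $B$ is $\langle\tilde r\rangle/\langle\tilde r^2\rangle$, of order $2$. For $m=0$ it is cyclic of order $4$.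

**The group $G_m$.** Put $G=G_m=H_1*_BH_2$ and $g_k=s_kr$. Since $D_\infty=\langle p\rangle*\langle q\rangle$, we have $H_1=(A\rtimes\langle p\rangle)*_A(A\rtimes\langle q\rangle)$, and $B\le A\rtimes\langle p\rangle$. So $G$ is the fundamental group of a finite graph (a tree with three vertices) of finite groups. By Section 3 it is finitely generated, virtually free and word-hyperbolic.

From Step 2 on we fix $k$ and write $s=s_k$, $g=g_k=sr$.

**Step 1: infinitely many classes.** This step shows that the $g_k$ are pairwise non-conjugate. Killing $A$ in $G$ kills $B\trianglelefteq H_2$ and leaves $H_1/A*H_2/B=D_\infty*C_2$, with $C_2=\langle\bar r\rangle$. The image of $g_k$ is $s_k\bar r$, which is cyclically reduced of length $2$. In a free product, cyclically reduced elements of length at least $2$ are conjugate only if they are cyclic permutations of each other. The cyclic permutations of $s_k\bar r$ are itself and $\bar rs_k$, so $g_k\sim g_l$ forces $s_k=s_l$, that is, $k=l$.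

**Step 2: the partial shift.** This step establishes the action of $g$ on basis vectors. For $0\le i\le2m$ the vector $e_i$ lies in $B$, so
$$ge_ig^{-1}=s\,\rho(e_i)\,s^{-1}=\sigma(e_{2m-i})=e_{i+1}.\tag{3}$$

**Step 3: $\mathrm{scl}(g)\le\frac1{16(m+1)}$.** This step feeds the shift into Lemma C with $N=2m+2$. From $r=r^2r^{-1}=cr^{-1}$ and $g^{-1}=r^{-1}s$ we get $sgs^{-1}=rs=cr^{-1}s=cg^{-1}$, so the hypothesis of Lemma C holds. By (3), applied forwards and backwards from $c=e_m$, we have $E_j=g^jcg^{-j}=e_{m+j}$ for $-m\le j\le m+1$. Conjugation by $g^{-(m+1)}$ sends $E_j$ to $E_{j-m-1}$, so by (2)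
$$g^{-(m+1)}(g^Ns)^2g^{m+1}=E_{m+1}E_m\cdots E_{-m}=e_{2m+1}e_{2m}\cdots e_0,$$
which is an involution of $A$. Hence the product in (2) squares to $1$, and Lemma C gives $\mathrm{scl}(g)\le\frac1{8N}=\frac1{16(m+1)}$.

**Step 4: the axis of $g$.** The remaining steps prove the no mirror condition, working in the Bass–Serre tree $T$ of $H_1*_BH_2$; here we locate the axis. The edges $e=[v_2,v_1]$ and $se=[v_1,sv_2]$ are distinct, as $s\notin B$, and $sv_2=srv_2=gv_2$. So $v_2,v_1,gv_2$ is a path without backtracking. At $v_2$, the last edge $g^{-1}(se)=r^{-1}e$ of the previous translate and the first edge $e$ of this one are distinct, as $r\notin B$. So the $g$-translates of the path $v_2,v_1,gv_2$ fit together to a bi-infinite path without backtracking, which in a tree is a geodesic line $X$. On it $g$ translates by $2$. Thus $X$ is the axis of $g$ and of all $g^n$, $n\ne0$. Its vertices are the $g^jv_1$ and $g^jv_2$. The neighbors of $v_2$ on $X$ are $v_1$ and $g^{-1}v_1=r^{-1}s^{-1}v_1=r^{-1}v_1$.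

**Step 5: the pointwise stabilizer $K$ of $X$ is trivial.** This is where the shift must escape from $B$. Since $K$ fixes $e$, $K\le B$; since $gX=X$, $gKg^{-1}=K$. Suppose $1\ne b\in K$, and let $i\le2m$ be the largest index of a basis vector occurring in $b$. As long as all indices that occur are at most $2m$, conjugation by $g$ raises each of them by $1$, by (3). After $2m+1-i$ conjugations the vector $e_{2m+1}$ occurs, so $g^{2m+1-i}\,b\,g^{-(2m+1-i)}\notin B$. This contradicts $gKg^{-1}=K\le B$.

**Step 6: reduction to a reflection at $v_2$.** This step normalizes a hypothetical mirror. Suppose $fg^nf^{-1}=g^{-n}$ with $n\ge1$. Then $f$ maps the axis of $g^n$ to that of $g^{-n}$, so $fX=X$. If $f$ acted on $X$ as a translation, it would commute with $g^n$ on $X$, and $g^n=g^{-n}$ on $X$, which is false. So $f$ acts as a reflection. It preserves vertex types, which alternate along $X$, so it does not exchange adjacent vertices and fixes a vertex of $X$. For every $j\in\mathbb Z$ the elements $fg^j$ and $g^jfg^{-j}$ satisfy the same relation as $f$. Conjugating by a power of $g$, we may assume that $f$ fixes $v_1$ or $v_2$. If $f$ fixes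 $v_1$, it exchanges its neighbors $v_2$ and $gv_2$ on $X$, so $fg$ fixes $v_2$, and we replace $f$ by $fg$. So assume $f$ fixes $v_2$.

**Step 7: no element can be that reflection.** This step derives the contradiction from $r^2=c$. Since $f$ acts on $X$ as a reflection, $f^2\in K$, so $f^2=1$ by Step 5. Also $f\in H_2$, and $f$ exchanges the neighbors $v_1$ and $r^{-1}v_1$ of $v_2$. So $fe=r^{-1}e$, that is, $f\in r^{-1}B=rB$ (because $r^{-1}=rc^{-1}$). Write $f=rb'$ with $b'\in B$. Then
$$1=f^2=rb'rb'=(rb'r^{-1})\,r^2\,b'=\rho(b')\,b'\,c .$$
Since $\rho$ permutes the basis of $B$ and fixes $e_m$, the exponent of $e_m$ is the same in $\rho(b')$ and in $b'$, so it is $0\in\mathbb Z/2$ in $\rho(b')b'$. Hence the exponent of $e_m=c$ in $\rho(b')b'c$ is $1$, a contradiction. So $g$ satisfies the no mirror condition.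

**Conclusion.** For every $t>\frac1{16(m+1)}$, infinitely many conjugacy classes satisfying the no mirror condition have $\mathrm{scl}<t$. So $\delta_\infty(G_m)\le\frac1{16(m+1)}$. Letting $m\to\infty$ gives $\inf_G\delta_\infty(G)=0$, and Theorem 1 is proved. $\blacksquare$

**Remark (no finite kernel).** $G_m$ has no nontrivial finite normal subgroup. Such a subgroup fixes a vertex of $T$, so its fixed subtree is nonempty and $G$-invariant. A nonempty $G$-invariant subtree is all of $T$: $v_2$ lies between $v_1$ and $rv_1$, and $v_1$ lies between $v_2$ and $sv_2$, so the subtree contains both base vertices, hence $e$, hence every edge. So the normal subgroup fixes $X$ pointwise and lies in $K=1$.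

**Remark (the chain of stabilizers).** For $0\le j\le2m+1$ the pointwise stabilizer of the segment of $X$ from $e$ to $g^je$ (both included) is $\langle e_j,\dots,e_{2m}\rangle$. For $j=0$ this is $B$. If it holds for $j$, then $\langle e_{j+1},\dots,e_{2m+1}\rangle$ stabilizes the segment from $ge$ to $g^{j+1}e$ pointwise, by (3), and intersecting with $B$ gives the case $j+1$. So along $X$ the stabilizers drop one factor $\mathbb Z/2$ at a time, in a chain of length $2m+1$. We now show that such a chain is necessary.

## 8. Chains of finite subgroups bound $\mathrm{scl}$ from below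

**Theorem 2.** Let $\Gamma$ act without inversions on a tree $T$ with finite edge stabilizers. Let $\ell\ge0$ be such that every strictly descending chain $F_0>F_1>\dots>F_t$ of subgroups of an edge stabilizer has $t\le\ell$. If $g\in\Gamma$ is hyperbolic on $T$ and satisfies the no mirror condition, then
$$\mathrm{scl}(g)\ge\frac1{12(\ell+2)} .$$

For example, if all edge stabilizers are trivial, $\ell=0$ works and the bound is $\frac1{24}$.

To bound $\mathrm{scl}$ from below one wants a function $\psi$ on $\Gamma$ that is nearly additive, so that it is small on products of few commutators, and that grows linearly on the powers of $g$. A natural candidate counts translates of one period $\gamma=[p,gp]$ of the axis along $[p,ap]$, minus the reversed ones. For one period this can fail. In $G_m$ take $p=v_2$, so that $\gamma$ is the path $v_2,v_1,gv_2$. The involution $s$ fixes $v_1$ and exchanges $v_2$ with $sv_2=gv_2$, so $s\gamma$ is $\gamma$ reversed. Thus $[p,g^ip]$, of length $2i$, contains $i$ edge-disjoint copies of $\gamma$ in either direction, and the difference is $0$. The remedy is to count a longer piece of the axis, so long that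 a reversed copy of it would force a genuine mirror. The chain condition says how long.

Let $X$ be the axis of $g$, parametrized by $\mathbb R$ with vertices at the integers and $g(t)=t+L$, $L\ge1$ an integer. Put $n=\ell+2$.

**Step 1: no long segment of $X$ can be reversed.** This step proves the following, which makes the count of reversed copies vanish.

**Claim.** No $f\in\Gamma$ maps a segment of $X$ of length $nL$ with vertex endpoints into $X$ reversing orientation.

Suppose $f$ does, with image $J=[p,p+nL]$ and $f(u)=\alpha-u$ for $u\in f^{-1}J$. Let $k=fg^{-1}f^{-1}$. We compare $k$ with $g$. Let $t\in[p,p+(n-1)L]$ and write $t=\alpha-u$ with $u\in f^{-1}J$. Then $\alpha-(u-L)=t+L\in J$, so $u-L\in f^{-1}J$ as well, and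
$$k(t)=fg^{-1}(u)=f(u-L)=t+L=g(t).$$
So $x=g^{-1}k$ fixes $[p,p+(n-1)L]$ pointwise.

For $1\le j\le n$ let $F_j$ be the pointwise stabilizer of $[p,p+jL]$. Then $F_1\ge F_2\ge\dots\ge F_{\ell+2}$ is a chain of subgroups of an edge stabilizer with $\ell+1$ inclusions. They cannot all be strict, so $F_j=F_{j+1}=:F$ for some $1\le j\le\ell+1=n-1$. The group $gFg^{-1}$ is the pointwise stabilizer of $[p+L,p+(j+1)L]$, a subsegment of $[p,p+(j+1)L]$, so it contains $F_{j+1}=F$. As $F$ is finite, $gFg^{-1}=F$. Since $j\le n-1$, $x$ fixes $[p,p+jL]$ pointwise, so $x\in F$, and $fg^{-1}f^{-1}=k=gx$. By Lemma B, $g$ fails the no mirror condition, a contradiction. This proves the Claim.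

**Step 2: a counting function on segments.** Here we define the count and show that it is additive up to $1$. Fix a vertex $p\in X$ and let $\gamma=[p,p+nL]$, oriented positively. For an oriented segment $\alpha$ of $T$ with vertex endpoints let $c(\alpha)$ be the maximal number of translates $h\gamma$ ($h\in\Gamma$) contained in $\alpha$ with matching orientation and pairwise sharing no edge. Let $\bar\alpha$ be $\alpha$ reversed, and put
$$\Psi(\alpha)=c(\alpha)-c(\bar\alpha).$$
Clearly $\Psi(h\alpha)=\Psi(\alpha)$ for $h\in\Gamma$, and $\Psi(\bar\alpha)=-\Psi(\alpha)$. Now subdivide $\alpha=\alpha_1\alpha_2$ at a vertex. Families in $\alpha_1$ and $\alpha_2$ combine to one in $\alpha$. Conversely, in a family in $\alpha$ at most one copy has the subdivision point in its interior, since two such copies would share the edges next to that point, and every other copy lies in $\alpha_1$ or $\alpha_2$. So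
$$c(\alpha_1)+c(\alpha_2)\le c(\alpha)\le c(\alpha_1)+c(\alpha_2)+1 ,$$
and likewise for $\bar\alpha$. The two errors lie in $[0,1]$ and enter $\Psi$ with opposite signs, hence
$$|\Psi(\alpha)-\Psi(\alpha_1)-\Psi(\alpha_2)|\le1.\tag{4}$$

**Step 3: a nearly additive function on $\Gamma$.** This step turns $\Psi$ into a function bounded on products of a bounded number of commutators. Let $x,y,z$ be vertices of $T$ and $o$ their median, the common vertex of $[x,y],[y,z],[z,x]$. Subdivide the three segments at $o$ and apply (4) three times. The six terms $\Psi([x,o]),\Psi([o,y]),\Psi([y,o]),\Psi([o,z]),\Psi([z,o]),\Psi([o,x])$ cancel in pairs, so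
$$|\Psi([x,y])+\Psi([y,z])+\Psi([z,x])|\le3.\tag{5}$$
Put $\psi(a)=\Psi([p,ap])$. By invariance, $\psi(a^{-1})=\Psi([p,a^{-1}p])=\Psi([ap,p])=-\psi(a)$. Taking $x=p$, $y=ap$, $z=abp$ in (5) and using $\Psi([ap,abp])=\psi(b)$, we get $|\psi(ab)-\psi(a)-\psi(b)|\le3$. If $w$ is a product of $d\ge1$ commutators, write it as a product of $4d$ elements occurring in inverse pairs. Their $\psi$-values add up to $0$, and $4d-1$ multiplications each cost at most $3$, so
$$|\psi(w)|\le3(4d-1)<12d.\tag{6}$$

**Step 4: powers of $g$.** This step compares (6) with the linear growth of $\psi$ along $g$. If no positive power of $g$ lies in $[\Gamma,\Gamma]$, then $\mathrm{scl}(g)=\infty$ and there is nothing to prove. Otherwise let $g^q\in[\Gamma,\Gamma]$ with $q\ge1$. For $i\ge1$ the segment $[p,g^{ni}p]=[p,p+niL]\subset X$ contains the $i$ edge-disjoint copies $\gamma,g^n\gamma,\dots,g^{n(i-1)}\gamma$. It contains no translate $h\gamma$ with reversed orientation, because such an $h$ would map the segment $\gamma$ of $X$, of length $nL$, into $X$ reversing orientation, against the Claim. So $\psi(g^{ni})\ge i$. For $i=qj$, $j\ge1$, the element $g^{qnj}$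 lies in $[\Gamma,\Gamma]$ and is nontrivial, so $d=\mathrm{cl}(g^{qnj})\ge1$ and (6) gives $qj<12\,\mathrm{cl}(g^{qnj})$. Therefore
$$\mathrm{scl}(g^q)=\lim_{j\to\infty}\frac{\mathrm{cl}\big((g^q)^{nj}\big)}{nj}\ge\frac q{12n},$$
so $\mathrm{scl}(g)=\mathrm{scl}(g^q)/q\ge\frac1{12n}=\frac1{12(\ell+2)}$. $\blacksquare$

## 9. Virtually free groups: decay of order $1/\log K$

**Corollary 3.**

(a) If $\Gamma$ is a finitely generated virtually free group all of whose finite subgroups have order $\le K$, then every element satisfying the no mirror condition has $\mathrm{scl}\ge\frac1{12(\log_2K+2)}$; in particular $\delta_\infty(\Gamma)\ge\frac1{12(\log_2K+2)}$.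

(b) For the groups of Theorem 1,
$$\frac1{24m+36}\le\delta_\infty(G_m)\le\frac1{16m+16},$$
and finite subgroups of $G_m$ have order at most $K=2^{2m+3}$, so $\delta_\infty(G_m)\le\frac1{8(\log_2K-1)}$.

*Proof.* Recall that elements satisfying the no mirror condition have infinite order.

**Part (a).** We check the hypotheses of Theorem 2. By Karrass–Pietrowski–Solitar, $\Gamma$ acts without inversions on a tree with finite vertex stabilizers; edge stabilizers are then finite too, of order at most $K$. An element of infinite order fixes no vertex, so it is hyperbolic. In a strictly descending chain of subgroups each index is at least $2$, so a chain in a group of order at most $K$ has length at most $\log_2K$. Theorem 2 with $\ell=\lfloor\log_2K\rfloor$ gives the bound on $\mathrm{scl}$. So there are no classes satisfying the no mirror condition with $\mathrm{scl}<\frac1{12(\log_2K+2)}$, and the bound on $\delta_\infty(\Gamma)$ follows.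

**Part (b), lower bound.** We use the Bass–Serre tree of $H_1*_BH_2$, whose edge stabilizers are smaller than the largest finite subgroups. They are conjugates of $B$, of order $2^{2m+1}$, so $\ell=2m+1$ works. The vertex group $H_1$ is infinite, so we must check that elements satisfying the no mirror condition are hyperbolic, that is, not conjugate into $H_1$ or $H_2$. The group $H_2$ is finite, so its elements are torsion. Let $h\in H_1$ have infinite order. The subgroup $A\langle pq\rangle$ has index $2$ in $H_1$, so $h^i\in A\langle pq\rangle$ for $i=2$. As $pq$ acts on $A$ by $\sigma^2=1$ and $A$ has exponent $2$, squaring gives $h^{2i}\in\langle pq\rangle$, and $p$ inverts this element. So $h$ fails the no mirror condition. Theorem 2 now gives $\mathrm{scl}\ge\frac1{12(2m+3)}=\frac1{24m+36}$ for all elements satisfying the no mirror condition, hence the lower bound.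

**Part (b), upper bound and orders.** The upper bound is Theorem 1. A finite subgroup of $G_m$ fixes a vertex of the tree belonging to the graph of finite groups in Section 7, so it is conjugate into one of $A\rtimes\langle p\rangle$, $A\rtimes\langle q\rangle$, $H_2$, whose orders are $2^{2m+3}$, $2^{2m+3}$, $2^{2m+2}$. With $K=2^{2m+3}$ we have $\log_2K-1=2m+2$, and $\frac1{16(m+1)}=\frac1{8(2m+2)}=\frac1{8(\log_2K-1)}$. $\blacksquare$

So for finitely generated virtually free groups there is a positive lower bound for $\delta_\infty$ depending only on the maximal order $K$ of finite subgroups, and its optimal order of decay is exactly $1/\log K$. To see this for all $K>8$ and not only for $K=2^{2m+3}$, let $\beta(K)$ be the infimum of $\delta_\infty(\Gamma)$ over finitely generated virtually free $\Gamma$ whose finite subgroups have order at most $K$. If $2^{2m+3}\le K<2^{2m+5}$, then $G_m$ is admissible and $2m+2>\log_2K-3$, so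
$$\frac1{12(\log_2K+2)}\le\beta(K)\le\frac1{16(m+1)}\le\frac1{8(\log_2K-3)} .$$

The range of these statements should be kept in mind. Theorem 1 settles the question of Section 4 completely, in the negative. The lower bound is proved only for groups acting on trees with finite edge stabilizers (and elements hyperbolic there), in particular for all finitely generated virtually free groups. No analogous bound $\delta_\infty\ge C(K)$ is claimed for all hyperbolic groups whose finite subgroups have order at most $K$.
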